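# Elementarily equivalent C*-algebras whose ultrapowers never become isomorphic

## 1. Ultrapowers as erasers: a first guess, and cases where it is right

Take two C*-algebras $A$ and $B$ that satisfy the same sentences of continuous logic. An ultrapower is famous for erasing everything except the theory, so the first guess is this: if $A$ and $B$ are elementarily equivalent and not too large (density at most $\mathfrak c=2^{\aleph_0}$), then $A^{\mathcal U}\cong B^{\mathcal V}$ for a suitable choice of non-principal ultrafilters $\mathcal U,\mathcal V$ on $\omega$. At least, one would expect this for theories with very little structure to exploit. Before testing the guess, let us fix the vocabulary.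

A formula in the language of C*-algebras is built from atomic formulas $\|p(x_1,\dots,x_n)\|$, with $p$ a *-polynomial, by continuous connectives $\mathbb R^m\to\mathbb R$ and by the quantifiers $\sup$ and $\inf$ over a ball $\|x\|\le r$. A sentence $\theta$ has a real value $\theta^A$ in each algebra $A$. The theory $\mathrm{Th}(A)$ records all values $\theta^A$; we write $A\equiv B$ if $\mathrm{Th}(A)=\mathrm{Th}(B)$, and $A\models\mathrm T$ if $\mathrm{Th}(A)=\mathrm T$. We write $A\prec B$ if $A\subseteq B$ and every formula has the same value in $A$ and in $B$ at tuples from $A$. A definable predicate is a uniform limit of formulas, and a closed condition is one of the form "$\varphi\le r$" or "$\varphi\ge r$" with $\varphi$ a definable predicate. The density character $\chi(A)$ is the least cardinality of a norm-dense subset. For an ultrafilter $\mathcal W$ on a set, the ultraproduct $\prod_{\mathcal W}C_i$ is the algebra of bounded sequences $(x_i)$ modulo those with $\lim_{\mathcal W}\|x_i\|=0$; the class of $(x_i)$ is $[x_i]$. We write $\beta\omega\setminus\omega$ for the set of non-principal ultrafilters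 on $\omega$, and $C_{\le1}$ for the closed unit ball of $C$.

The textbook facts that we use are: Łoś' theorem, $\varphi([\bar a_i])=\lim_{\mathcal W}\varphi(\bar a_i)$; compactness (a set of closed conditions is satisfied in some model if its finite parts can be satisfied); the downward Löwenheim–Skolem theorem; elementary chains; countable saturation of ultrapowers over $\mathcal U\in\beta\omega\setminus\omega$; and the Keisler–Shelah theorem for metric structures (Ben Yaacov–Berenstein–Henson–Usvyatsov, *Model theory for metric structures*, Thm 5.7): $A\equiv B$ if and only if $A^{\mathcal W}\cong B^{\mathcal W}$ for some ultrafilter $\mathcal W$ on some set.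

Now for the guess. If $M$ is finite-dimensional, then its balls are compact, so bounded sequences converge along $\mathcal W$ and $M^{\mathcal W}=M$. If $A\equiv M$, then $A^{\mathcal W}\cong M$ for some $\mathcal W$; since $A$ embeds in $A^{\mathcal W}$, it is finite-dimensional too, so $A=A^{\mathcal W}\cong M$. The guess holds trivially. If we allow arbitrary index sets, the Keisler–Shelah theorem is exactly the guess. And if the Continuum Hypothesis (CH) holds, the guess is true in the strongest form: for $A\equiv B$ of density at most $\mathfrak c$, we have $A^{\mathcal U}\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$. We prove this in Section 13, by back-and-forth.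

So the question has content only for infinite-dimensional algebras when CH fails. There, the first idea to refute the guess is to take $A$ and $B$ of different sizes. This fails at once: if $A$ is infinite-dimensional and $\chi(A)\le\mathfrak c$, then $\chi(A^{\mathcal U})=\mathfrak c$ for every $\mathcal U\in\beta\omega\setminus\omega$. Indeed $|A|\le\mathfrak c^{\aleph_0}=\mathfrak c$, so $|A^{\mathcal U}|\le\mathfrak c$. For the lower bound, Riesz's lemma gives unit vectors $y_0,y_1,\dots\in A$ at mutual distance at least $1$. For $r\in2^\omega$ let $m_r(n)$ be a code in $\omega$ for the initial segment $r|n$; for $r\ne r'$ the functions $m_r,m_{r'}$ differ at all but finitely many $n$, so the elements $[y_{m_r(n)}]_n$ are $\mathfrak c$ many points at mutual distance at least $1$. The size is erased too.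

The question, from Akihiko Arai, "On the isomorphism problem for ultraproducts of $\mathrm{C}^*$-algebras in continuous model theory", arXiv:2511.15867 (2025), is: if CH fails and $\mathrm T$ is the theory of a unital infinite-dimensional C*-algebra, do there exist $A,B\models\mathrm T$ with $\chi(A),\chi(B)\le\mathfrak c$ such that $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$?

## 2. Convergent families: $C(A(\omega))$ against $C(A(\omega_2))$

For an infinite cardinal $\kappa$ let $A(\kappa)=\kappa\cup\{\infty\}$ be the one-point compactification of the discrete space $\kappa$. Thus $C(A(\omega))$ is the algebra of convergent sequences. Let us test the guess on $A=C(A(\omega))$ and $B=C(A(\omega_2))$. In Section 6 we prove that $A\equiv B$.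

The projections of $C(A(\kappa))$ are the characteristic functions of clopen sets. A clopen set that misses $\infty$ is compact and discrete, hence a finite subset of $\kappa$; so the clopen sets are the finite subsets of $\kappa$ and their complements. Projections of an ultrapower lift to sequences of projections (Lemma 4.1 below).

In $B^{\mathcal V}$ consider the $\aleph_2$ minimal projections $p_i=[\mathbf 1_{\{i\}}]$ given by constant sequences, $i<\omega_2$. Any projection $P=[\mathbf 1_{S_n}]_n$ treats nearly all of them alike: each $S_n$ is constant off a finite set $F_n\subset\omega_2$, so for $i$ outside the countable set $\bigcup_nF_n$ the answer to "$p_i\le P$ or $p_iP=0$?" does not depend on $i$.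

In $A^{\mathcal U}$ the minimal projections have the form $[\mathbf 1_{\{m(n)\}}]_n$ with $m:\omega\to\omega$. They are linearly ordered, like the elements $[m]$ of $\omega^{\mathcal U}$, and the projection $[\mathbf 1_{\{0,\dots,v(n)\}}]_n$ cuts this order at $[v]$. So any $\aleph_2$ of them can be cut into two uncountable parts, by the following fact.

**Lemma 2.1.** Let $L$ be a linear order with $|L|=\aleph_2$. Some $x\in L$ has uncountably many elements of $L$ below it and uncountably many above it.

*Proof.* Let $L_0$ be the set of elements with only countably many predecessors. It is an initial segment of $L$. Its cofinality is at most $\omega_1$: otherwise it would contain a strictly increasing sequence of length $\omega_2$, whose $\omega_1$-th term has uncountably many predecessors. So $L_0$ is a union of at most $\aleph_1$ countable sets (the predecessors of each member of a cofinal set, together with that member), and $|L_0|\le\aleph_1$. Symmetrically, at most $\aleph_1$ elements have only countably many successors. As $|L|=\aleph_2$, some $x$ is in neither set. $\square$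

The cardinal $\aleph_2$ is needed here: in the order $\omega_1$ every element has only countably many predecessors. Hence $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V$, and the guess fails for this theory.

## 3. The theorem, and algebras with nothing central to cut

The guess fails for every infinite-dimensional algebra.

**Theorem 1.** Assume $\neg$CH. Let $M$ be a unital infinite-dimensional C*-algebra and $\mathrm T=\mathrm{Th}(M)$. There are $A,B\models\mathrm T$ with $\chi(A)\le\aleph_1$, $\chi(B)\le\aleph_2$ and $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$.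

When CH fails, $\aleph_2\le\mathfrak c$, so the answer to the question is yes, for every such $\mathrm T$. The failure of CH is used only for this inequality.

**Theorem 2.** (i) Theorem 1 holds for every infinite-dimensional C*-algebra $M$, unital or not. (ii) Hence, for the theory $\mathrm T$ of any infinite-dimensional C*-algebra, CH holds if and only if for all $A,B\models\mathrm T$ with $\chi(A),\chi(B)\le\mathfrak c$ there are $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$ with $A^{\mathcal U}\cong B^{\mathcal V}$.

Everything is proved in ZFC. The natural plan is to imitate Section 2: find many minimal central projections in one model, and cut them in the other. The plan stops when there are none to cut. Take $M=C([0,1])$. If $C\equiv M$, then $C^{\mathcal W}\cong M^{\mathcal W}$ for some $\mathcal W$; projections of $M^{\mathcal W}$ lift to projections of $M$, which are $0$ and $1$, so $C$ has no projections other than $0$ and $1$. Likewise, every $C\equiv B(\ell^2)$ has only the central projections $0$ and $1$, since central projections lift to central projections. So the proof splits. If $M$ has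 infinitely many minimal central projections, we cut (Sections 5–7). If not, we need a different invariant (Sections 8–12).

A word about units. *It does not matter whether the language has a constant for $1$.* First, every $A\equiv M$ with $M$ unital is unital. To see this, let $S$ be non-unital and $u\in S$. Left multiplication of the unitization $\tilde S$ on $S$ is faithful, and the norm of $\tilde S$ is the operator norm of this action; the character of $\tilde S$ with kernel $S$ takes the value $1$ at $1-u$. Therefore
$$\sup_{x\in S_{\le1}}\|x-ux\|=\|1-u\|_{\tilde S}\ge1\qquad(u\in S).\tag{1}$$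
Given a bounded sequence $(u_i)$ in $S$, choose $x_i\in S_{\le1}$ with $\|x_i-u_ix_i\|\ge\frac12$; then $[u_i]$ is not a unit of $S^{\mathcal W}$. So ultrapowers of non-unital algebras are non-unital. Since $A^{\mathcal W}\cong M^{\mathcal W}$ is unital for some $\mathcal W$, the algebra $A$ is unital. Second, *-isomorphisms preserve units, so by the Keisler–Shelah theorem the relation $\equiv$ between unital algebras is the same with or without the constant.

## 4. Projections and minimal projections in ultraproducts

**Definition.** A projection $e\ne0$ in $C$ is *minimal* if $eCe=\mathbb Ce$. A *minimal central projection* is a nonzero central projection $c$ such that no central projection $c'$ satisfies $0<c'<c$. The set of minimal central projections of $C$ is $\mathfrak M(C)$.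

In $C(A(\kappa))$ the minimal projections and the minimal central projections are both the $\mathbf 1_{\{i\}}$, $i\in\kappa$. In $B(H)$ the minimal projections are those of rank one, and $\mathfrak M(B(H))=\{1\}$. In $C([0,1])$ there are no minimal projections, and $\mathfrak M=\{1\}$. Distinct $c,c'\in\mathfrak M(C)$ are orthogonal, since $cc'$ is a central projection below both.

The first lemma is for moving projections between an ultraproduct and its factors.

**Lemma 4.1.** Let $C=\prod_{\mathcal W}C_i$ be an ultraproduct of unital C*-algebras.

(a) Projections of $C$ lift to sequences of projections.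

(b) For projections $e_i$: $[e_i]$ is minimal iff $e_i$ is minimal for $\mathcal W$-many $i$.

(c) $[e_i]$ is central iff $e_i$ is central for $\mathcal W$-many $i$.

(d) $[e_i]\in\mathfrak M(C)$ iff $e_i\in\mathfrak M(C_i)$ for $\mathcal W$-many $i$.

(e) If the $c_i$ are central projections, $c=[c_i]$ and $\dim cC\le d<\infty$, then $\dim c_iC_i\le d$ for $\mathcal W$-many $i$.

*Proof.* (a) Lift the projection to self-adjoint $a_i$; then $\|a_i^2-a_i\|\to0$ along $\mathcal W$. If $\|a_i^2-a_i\|<\frac14$, then $\frac12\notin\sigma(a_i)$ and $e_i=\mathbf 1_{(1/2,\infty)}(a_i)$ is a projection in $C_i$. For real $t\le\frac12$ we have $|t|\le2|t||t-1|$, and for $t>\frac12$ we have $|t-1|\le2|t||t-1|$; so $\|e_i-a_i\|\le2\|a_i^2-a_i\|\to0$. Put $e_i=0$ for the other $i$.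

(b) If $e_i=0$ for $\mathcal W$-many $i$, then $[e_i]=0$. If $e_i\ne0$ is not minimal for $\mathcal W$-many $i$, then $e_iC_ie_i$ contains a non-scalar self-adjoint element, and by an affine change a self-adjoint $x_i$ whose spectrum in $e_iC_ie_i$ has minimum $-1$ and maximum $1$. Then $\|x_i-\lambda e_i\|\ge\max(|1-\lambda|,|1+\lambda|)\ge1$ for all $\lambda\in\mathbb C$, so $[x_i]\in[e_i]C[e_i]$ is not a scalar multiple of $[e_i]$. Conversely, let $e_i$ be minimal for $\mathcal W$-many $i$. Then $[e_i]\ne0$, and if $e_ix_ie_i=\lambda_ie_i$ for these $i$, then $[e_i][x_i][e_i]=(\lim_{\mathcal W}\lambda_i)[e_i]$.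

(c) A projection $e$ with $eC(1-e)=0$ is central, because then $(1-e)Ce=0$ as well and $ex=exe=xe$. So if $e_i$ is not central, there is a norm-one $x_i\in e_iC_i(1-e_i)$, and $e_ix_i-x_ie_i=x_i$. If this happens for $\mathcal W$-many $i$, then $[e_i]$ does not commute with $[x_i]$. The converse is clear.

(d) By (c) we may consider central projections $c_i$; the case that $c_i=0$ for $\mathcal W$-many $i$ is trivial. If for $\mathcal W$-many $i$ there is a central $c_i'$ with $0<c_i'<c_i$, then $0<[c_i']<[c_i]$, because nonzero projections have norm $1$. Conversely, let $c_i\in\mathfrak M(C_i)$ for $\mathcal W$-many $i$, and let $q\le[c_i]$ be a central projection. By (a) and (c), $q=[q_i]$ with $q_i$ central projections. Then $q_ic_i\in\{0,c_i\}$ for $\mathcal W$-many $i$, so $q=q[c_i]\in\{0,[c_i]\}$.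

(e) If $\dim c_iC_i>d$ for $\mathcal W$-many $i$, choose by Riesz's lemma $d+1$ unit vectors in $c_iC_i$, each at distance $1$ from the finite-dimensional span of its predecessors. Their classes have the same property, because the lower bound $1$ for each fixed choice of coefficients passes to the limit. So they are $d+1$ linearly independent elements of $cC$. $\square$

The next lemma lets us replace direct summands by equivalent ones.

**Lemma 4.2.** If $S_k\equiv S_k'$ for $k=1,2$, then $S_1\oplus S_2\equiv S_1'\oplus S_2'$.

*Proof.* Replace one summand at a time. If $S_1^{\mathcal W}\cong S_1'^{\mathcal W}$, then $(S_1\oplus S_2)^{\mathcal W}=S_1^{\mathcal W}\oplus S_2^{\mathcal W}\cong(S_1'\oplus S_2)^{\mathcal W}$. $\square$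

A minimal projection $e$ comes with a representation: on $H_e=Ce$ put $\langle a,b\rangle e=b^*a$, which makes sense as $b^*a\in eCe=\mathbb Ce$. The resulting norm is the norm of $C$, and $Ce$ is closed, so $H_e$ is a Hilbert space; let $\pi_e(x)a=xa$. For $C=B(H)$ and $e$ the projection onto $\mathbb C\xi$, $\|\xi\|=1$, the map $be\mapsto b\xi$ identifies $H_e$ with $H$ and $\pi_e$ with the identity representation. The following lemma will make $\pi_e$ visible to continuous logic and stable under small changes of $e$.

**Lemma 4.3.** Let $C$ be unital and $e\in C$ a minimal projection.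

(a) $\|\pi_e(x)\|=\sup_{b\in C_{\le1}}\|xbe\|$. Hence for minimal $e_i$ and $e=[e_i]$ in an ultraproduct, $\|\pi_e([x_i])\|=\lim_{\mathcal W}\|\pi_{e_i}(x_i)\|$.

(b) $K_e=\overline{\mathrm{span}}\,CeC$ is an ideal, and $\pi_e|_{K_e}$ is an isomorphism onto the algebra $\mathcal K(H_e)$ of compact operators.

(c) If $\dim H_e<\infty$, there is a nonzero central projection $c\in C$ with $cC$ finite-dimensional.

(d) If $e'\in C$ is a projection with $\|e-e'\|<1$, then $e'$ is minimal and $\|\pi_e(x)\|=\|\pi_{e'}(x)\|$ for all $x$.

*Proof.* (a) The unit ball of $H_e$ is $\{be:b\in C_{\le1}\}$. The second statement is Łoś' theorem for the formula $\sup_b\|xbe\|$; note that $e$ is minimal by Lemma 4.1(b).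

(b) For $a,b\in H_e$ we have $ab^*=aeb^*\in CeC$ and $\pi_e(ab^*)\xi=ab^*\xi=\langle\xi,b\rangle a$. These elements span $\mathrm{span}\,CeC$, because $xey=(xe)(y^*e)^*$. If $x\in K_e$ and $\pi_e(x)=0$, that is, $xCe=0$, then $xK_e=0$, so $xx^*=0$ and $x=0$. So $\pi_e|_{K_e}$ is injective, hence isometric, and its image is the closure of the finite-rank operators.

(c) Here $K_e\cong M_d$ is an ideal with a unit $c$. For $x\in C$ both $xc$ and $cx$ lie in $K_e$, so $xc=cxc=cx$. Thus $c$ is central and $cC=K_e$.

(d) There is a unitary $u\in C$ with $e'=ueu^*$, so $e'$ is minimal, and $\sup_{b\in C_{\le1}}\|xbueu^*\|=\sup_{b\in C_{\le1}}\|xbe\|$. $\square$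

## 5. Cutting a family of $\aleph_2$ minimal central projections

This is the general form of the first half of Section 2: over a separable algebra, large families can always be cut.

**Lemma 5.1.** Let $A$ be a separable unital C*-algebra, $\mathcal U\in\beta\omega\setminus\omega$, and $(c_i)_{i<\omega_2}$ distinct elements of $\mathfrak M(A^{\mathcal U})$. Then there is a central projection $P\in A^{\mathcal U}$ such that $\{i:c_i\le P\}$ and $\{i:c_iP=0\}$ are both uncountable.

*Proof.* The set $\mathfrak M(A)$ is orthogonal, so its members have mutual distance $1$, and it is countable. Were it finite, each element of $\mathfrak M(A^{\mathcal U})$, which by Lemma 4.1(a),(d) lifts to a sequence in $\mathfrak M(A)$, would be represented by a constant sequence, and $\mathfrak M(A^{\mathcal U})$ would be finite. So enumerate $\mathfrak M(A)$ without repetition as $d_0,d_1,\dots$, and write $c_i=[d_{m_i(n)}]_n$ with $m_i:\omega\to\omega$. The classes $[m_i]$ are distinct elements of the linear order $\omega^{\mathcal U}$. By Lemma 2.1, some $x=[v]$ in $L=\{[m_i]:i<\omega_2\}$ has uncountably many elements of $L$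 below it and uncountably many above it. Let
$$P=\Big[\sum_{l\le v(n)}d_l\Big]_n ,$$
a central projection. If $[m_i]\le x$, then $m_i(n)\le v(n)$ for $\mathcal U$-many $n$, and $c_i\le P$. If $[m_i]>x$, then $c_iP=0$ by orthogonality. $\square$

## 6. A counting game: $C(A(\kappa),\mathcal Q)$ as the limit of $\mathcal Q^k$

To find a large model that cannot be cut, we want to replace infinitely many similar central summands of $M$ by the algebra of convergent $\kappa$-families. The next lemma says that a sentence, having finite complexity, only counts the points up to a threshold. For instance, with $\mathcal Q=\mathbb C$, let $\theta$ be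
$$\inf_x\max\big(\|x-x^*\|,\ \|x-x^2\|,\ \big|\|x\|-1\big|,\ \big|\|1-x\|-1\big|\big),$$
which asks for a projection different from $0$ and $1$. Its value in $\mathbb C$ is positive: no number is $0$ or $1$ and also has $|x|=|1-x|=1$, and the disc is compact. Its value in $\mathbb C^k$, $k\ge2$, is $0$, as it is in $C(A(\kappa))$.

**Lemma 6.1.** Let $\mathcal Q$ be a nonzero unital C*-algebra, $\kappa\ge\omega$, and $P^*=C(A(\kappa),\mathcal Q)$. For every sentence $\theta$, $\lim_{k\to\infty}\theta^{\mathcal Q^k}=\theta^{P^*}$.

In particular, $C(A(\omega))\equiv C(A(\omega_2))$, as promised in Section 2.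

*Proof.* Fix $\theta$. By rescaling variables, assume that quantifiers range over unit balls. By renaming, assume that a quantifier in the scope of exactly $n$ others binds $x_{n+1}$, so that a subformula located inside $n$ quantifiers has its free variables among $x_1,\dots,x_n$. Let $N$ be the quantifier depth and $\Pi$ the finite set of *-polynomials $p(x_1,\dots,x_N)$ in the atomic formulas $\|p\|$ of $\theta$.

**Step 1: a back-and-forth distance.** We define a distance that measures how well two tuples agree after $N-n$ more moves. For unital C*-algebras $S,S'$ and $\bar a\in(S_{\le1})^n$, $\bar b\in(S'_{\le1})^n$ let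
$$D_N(\bar a,\bar b)=\max_{p\in\Pi}\big|\|p(\bar a)\|-\|p(\bar b)\|\big|,$$
and for $n<N$
$$D_n(\bar a,\bar b)=\max\Big\{\sup_{a\in S_{\le1}}\inf_{b\in S'_{\le1}}D_{n+1}(\bar aa,\bar bb),\ \sup_{b\in S'_{\le1}}\inf_{a\in S_{\le1}}D_{n+1}(\bar aa,\bar bb)\Big\}.$$

**Step 2: $D_n$ controls formulas.** This step reduces the lemma to an estimate of $D_0$. We show by induction that for each subformula $\psi(x_1,\dots,x_n)$ located inside $n$ quantifiers there is a continuous nondecreasing $\omega_\psi:[0,\infty)\to[0,\infty)$ with $\omega_\psi(0)=0$, independent of $S,S'$, such that $|\psi^S(\bar a)-\psi^{S'}(\bar b)|\le\omega_\psi(D_n(\bar a,\bar b))$.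

If $\psi=\|p(x_1,\dots,x_n)\|$, take $\omega_\psi(t)=t$: downward from $l=N$ one sees that $D_l(\bar a\bar a',\bar b\bar b')\ge\big|\|p(\bar a)\|-\|p(\bar b)\|\big|$ for all $l\in[n,N]$ and all extensions of length $l$, since $D_l$ is at least an infimum of values of $D_{l+1}$.

If $\psi=u(\psi_1,\dots,\psi_m)$ with a connective $u$, the values of the $\psi_j$ lie in compact intervals that depend only on the formulas. On the box $K$ formed by these intervals let $m_u(t)=\sup\{|u(s)-u(s')|:s,s'\in K,\ |s-s'|_\infty\le t\}$. It is nondecreasing, it tends to $0$ at $0$ because $u$ is uniformly continuous on $K$, and $m_u(t+t')\le m_u(t)+m_u(t')$ because $K$ is convex; so it is continuous. Take $\omega_\psi=m_u(\max_j\omega_{\psi_j})$.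

If $\psi=\sup_{x_{n+1}}\psi'$ or $\inf_{x_{n+1}}\psi'$, then for $a\in S_{\le1}$ and $\varepsilon>0$ there is $b\in S'_{\le1}$ with $D_{n+1}(\bar aa,\bar bb)\le D_n(\bar a,\bar b)+\varepsilon$, and symmetrically. So $|\psi^S(\bar a)-\psi^{S'}(\bar b)|\le\omega_{\psi'}(D_n(\bar a,\bar b)+\varepsilon)$, and letting $\varepsilon\to0$ shows that $\omega_\psi=\omega_{\psi'}$ works.

So it suffices to show $D_0(\mathcal Q^k,P^*)\to0$, where $D_0(S,S')$ is $D_0$ at the empty tuples.

**Step 3: properties of $D_n$.** We need to compare, perturb, and sort tuples into finitely many kinds. By downward induction on $n$: $D_n$ is symmetric; it satisfies the triangle inequality for tuples from three algebras (answer $a$ by $b$, then $b$ by $c$); $D_n(\bar a,\bar a)=0$; and for $\bar a,\bar a'$ in the same algebra $D_n(\bar a,\bar a')\le\sup_aD_{n+1}(\bar aa,\bar a'a)$. As polynomials are uniformly continuous on unit balls, it follows that $D_n(\bar a,\bar a')\to0$ uniformly as $\max_i\|a_i-a_i'\|\to0$.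

Moreover $((\mathcal Q_{\le1})^n,D_n)$ is totally bounded. For $n=N$, the map $\bar a\mapsto(\|p(\bar a)\|)_{p\in\Pi}$ into a bounded part of $\mathbb R^\Pi$ pulls the sup metric back to $D_N$. If $(\mathcal Q_{\le1})^{n+1}$ is covered by the $D_{n+1}$-balls of radius $\delta$ about $t_1,\dots,t_m$, consider $T(\bar a)=\{l:\exists a\in\mathcal Q_{\le1}\ D_{n+1}(\bar aa,t_l)<\delta\}$. If $T(\bar a)=T(\bar a')$, then for each $a$ there are $l$ and $a'$ with $D_{n+1}(\bar aa,t_l)<\delta$ and $D_{n+1}(\bar a'a',t_l)<\delta$, so $D_{n+1}(\bar aa,\bar a'a')<2\delta$; hence $D_n(\bar a,\bar a')\le2\delta$. There are only finitely many sets $T$.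

Fix $\delta>0$, and let $M_n$ be the size of a finite partition of $(\mathcal Q_{\le1})^n$ into sets of $D_n$-diameter at most $\delta$.

**Step 4: positions with equal counts.** Here we describe the positions of the game that we can keep up. Call $g\in P^*$ *simple* if it is constant off a finite subset of $\kappa$. For example, $\mathbf 1_{\{i\}}$ is simple. For $g\in P^*$ and $\varepsilon>0$ the set $\{j:\|g(j)-g(\infty)\|\ge\varepsilon\}$ is finite; replacing $g(j)$ by $g(\infty)$ at all other $j$ changes $g$ by at most $\varepsilon$. So the simple elements of $P^*_{\le1}$ are dense in $P^*_{\le1}$.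

Put $I=\{1,\dots,k\}$ and $J=\kappa$. For $\bar f\in((\mathcal Q^k)_{\le1})^n$, a tuple $\bar g\in(P^*_{\le1})^n$ of simple elements, $\varepsilon\ge0$ and $c\ge1$, write $\bar f\sim_{\varepsilon,c}\bar g$ if there are finite partitions $I=\bigsqcup_sI_s$, $J=\bigsqcup_sJ_s$ such that each $J_s$ is finite or cofinite, $D_n(\bar f(i),\bar g(j))\le\varepsilon$ for $i\in I_s$, $j\in J_s$, and for each $s$ either $|I_s|=|J_s|$ or both are at least $c$. (Cells may be empty.) As $\kappa$ is infinite, exactly one $J_s$ is cofinite.

**Step 5: one round of the game.** We show that every move has an answer. *Let $c'\ge1$, $c=M_{n+1}c'$ and $\bar f\sim_{\varepsilon,c}\bar g$. For every $f\in(\mathcal Q^k)_{\le1}$ there is a simple $g\in P^*_{\le1}$ with $\bar ff\sim_{\varepsilon+2\delta,c'}\bar gg$, and for every simple $g\in P^*_{\le1}$ there is such an $f$.* Let $V_1,\dots,V_{M_{n+1}}$ be the partition of $(\mathcal Q_{\le1})^{n+1}$.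

Given $f$, let $I_{s,m}=\{i\in I_s:(\bar f(i),f(i))\in V_m\}$, and partition $J_s=\bigsqcup_mJ_{s,m}$ as follows. If $|I_s|=|J_s|$ (necessarily finite), take $|J_{s,m}|=|I_{s,m}|$. Otherwise $|I_s|,|J_s|\ge M_{n+1}c'$. Choose $m_0$ with $|I_{s,m_0}|\ge c'$; take disjoint $J_{s,m}\subseteq J_s$ of size $\min(|I_{s,m}|,c')$ for $m\ne m_0$; and let $J_{s,m_0}$ be the rest of $J_s$. Since at most $(M_{n+1}-1)c'$ points were removed, $|J_{s,m_0}|\ge c'$. In all cases $J_{s,m}$ is finite or cofinite, and $|I_{s,m}|=|J_{s,m}|$ or both are at least $c'$. In particular, if $J_{s,m}\ne\emptyset$ then $I_{s,m}\ne\emptyset$; pick $i_{s,m}\in I_{s,m}$. For $j\in J_{s,m}$ we have $D_n(\bar f(i_{s,m}),\bar g(j))\le\varepsilon$, so we can pick $g(j)\in\mathcal Q_{\le1}$ with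
$$D_{n+1}\big((\bar f,f)(i_{s,m}),(\bar g(j),g(j))\big)\le\varepsilon+\delta,$$
where the choice depends only on $(s,m,\bar g(j))$. Since $\bar g$ is constant off a finite set and exactly one cell is cofinite, $g$ is constant off a finite set; extended to $\infty$ by that constant value, $g$ is simple. As $V_m$ has diameter at most $\delta$, the triangle inequality gives the bound $\varepsilon+2\delta$ for all $i\in I_{s,m}$, $j\in J_{s,m}$.

Given a simple $g$, the sets $J_{s,m}=\{j\in J_s:(\bar g(j),g(j))\in V_m\}$ are finite or cofinite, because $(\bar g,g)$ is constant off a finite set. If $|I_s|=|J_s|$, partition $I_s$ with $|I_{s,m}|=|J_{s,m}|$. Otherwise choose $m_0$ with $|J_{s,m_0}|\ge c'$; take disjoint $I_{s,m}\subseteq I_s$ of size $\min(|J_{s,m}|,c')$ for $m\ne m_0$; and let $I_{s,m_0}$ be the rest, of size at least $c'$. If $I_{s,m}\ne\emptyset$ then $J_{s,m}\neq\emptyset$; pick $j_{s,m}\in J_{s,m}$, and for $i\in I_{s,m}$ pick $f(i)\in\mathcal Q_{\le1}$ with $D_{n+1}((\bar f(i),f(i)),(\bar g,g)(j_{s,m}))\le\varepsilon+\delta$. The triangle inequality again gives $\varepsilon+2\delta$ on all of $I_{s,m}\times J_{s,m}$.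

**Step 6: playing all rounds.** We now run the game backwards from its end. Let $c_n=\prod_{n<l\le N}M_l$, so $c_N=1$ and $c_n=M_{n+1}c_{n+1}$. By downward induction on $n$ we show that $\bar f\sim_{\varepsilon,c_n}\bar g$ implies $D_n(\bar f,\bar g)\le\varepsilon+2(N-n)\delta$.

For $n=N$ we have $\|p(\bar f)\|=\max_{i}\|p(\bar f(i))\|$ and $\|p(\bar g)\|=\sup_{j\in\kappa}\|p(\bar g(j))\|$, as $\kappa$ is dense in $A(\kappa)$. Since $I_s\ne\emptyset$ iff $J_s\ne\emptyset$, every $i$ has a partner $j$ and every $j$ has a partner $i$ with $\big|\|p(\bar f(i))\|-\|p(\bar g(j))\|\big|\le\varepsilon$, so the two norms differ by at most $\varepsilon$. For $n<N$, a move $f$ is answered by Step 5 with a simple $g$ such that $D_{n+1}(\bar ff,\bar gg)\le\varepsilon+2\delta+2(N-n-1)\delta$. A move $g\in P^*_{\le1}$ is first replaced by a simple $g'$ close to it, which by Step 3 changes $D_{n+1}$ by an arbitrarily small amount, and then answered by Step 5. This gives the bound for $n$.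

For $n=0$ and $k\ge c_0$, the partitions with the single cells $I$ and $J$ show $\emptyset\sim_{0,c_0}\emptyset$, so $D_0(\mathcal Q^k,P^*)\le2N\delta$. As $\delta>0$ was arbitrary, we are done. $\square$

## 7. Theorem 1 when $\mathfrak M(M)$ is infinite

**Step 1: a limit block $\mathcal Q$.** We need many summands with one and the same theory. Choose distinct $c_n\in\mathfrak M(M)$, $n<\omega$. The space of sentences is separable for the uniform norm (use rational coefficients and a countable dense set of connectives), so by a diagonal argument we may pass to a subsequence along which $\theta^{c_nM}$ converges for every sentence $\theta$. Fix a non-principal $\mathcal W$ on $\omega$, and let $\mathcal Q$ be a separable elementary submodel of $\prod_{\mathcal W}c_nM$. As $c_n\in\mathfrak M(c_nM)$, Lemma 4.1(d) says that $1$ is a minimal central projection of $\prod_{\mathcal W}c_nM$. If $q$ is a central projection of $\mathcal Q$, then $\sup_x\|[x,q]\|=0$ transfers upward, so $q$ is central in the ultraproduct and $q\in\{0,1\}$. Thus $\mathcal Q$ has no nontrivial central projections.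

**Step 2: $M\equiv R'\oplus C(A(\omega_2),\mathcal Q)$.** This step builds the model that cannot be cut. For $k\ge1$ and $j<k$ let $c^{(j)}=[c_{kn+j}]_n\in M^{\mathcal W}$. These are orthogonal central projections, and $c^{(j)}M^{\mathcal W}=\prod_{n\to\mathcal W}c_{kn+j}M\equiv\mathcal Q$, because in both algebras $\theta$ has the value $\lim_n\theta^{c_nM}$. Let $R_k=(1-\sum_{j<k}c^{(j)})M^{\mathcal W}$; it is nonzero, as $1-\sum_{j<k}c^{(j)}\ge[c_{kn+k}]_n$. By Lemma 4.2,
$$M\equiv M^{\mathcal W}=R_k\oplus\bigoplus_{j<k}c^{(j)}M^{\mathcal W}\equiv R_k\oplus\mathcal Q^k .$$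
Taking the ultraproduct over $k$ along $\mathcal W$, we get $M\equiv R\oplus\prod_{k\to\mathcal W}\mathcal Q^k$ with $R=\prod_{\mathcal W}R_k$. By Lemma 6.1 and Łoś' theorem, $\prod_{k\to\mathcal W}\mathcal Q^k\equiv C(A(\omega_2),\mathcal Q)$. Let $R'\prec R$ be separable and put
$$B=R'\oplus C(A(\omega_2),\mathcal Q)\equiv M,\qquad A\prec M\ \text{separable}.$$
Simple functions with values in a countable dense subset of $\mathcal Q$ show $\chi(B)\le\aleph_2$.

**Step 3: $B^{\mathcal V}$ has a family that cannot be cut.** This contradicts Lemma 5.1 if $B^{\mathcal V}\cong A^{\mathcal U}$. Let $c_i=(0,\mathbf 1_{\{i\}})\in B$ for $i<\omega_2$ (the earlier $c_n$ are no longer needed). Since $c_iB\cong\mathcal Q$, we have $c_i\in\mathfrak M(B)$, and by Lemma 4.1(d) the constant sequences give distinct elements, again written $c_i$, of $\mathfrak M(B^{\mathcal V})$. Let $P\in B^{\mathcal V}$ be a central projection. By Lemma 4.1, $P=[(r_n,h_n)]$ with central projections $(r_n,h_n)\in B$. Each $h_n(t)$ is a central projection of $\mathcal Q$ (test against constant functions), so $h_n(t)\in\{0,1\}$, and by continuity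 $h_n(i)=h_n(\infty)$ off a finite set $F_n\subset\omega_2$. Let $i\notin\bigcup_nF_n$. If $\{n:h_n(\infty)=1\}\in\mathcal V$, then $c_i\le P$; otherwise $c_iP=0$. The alternative does not depend on $i$, so one of the sets $\{i:c_i\le P\}$, $\{i:c_iP=0\}$ is contained in the countable set $\bigcup_nF_n$.

An isomorphism $B^{\mathcal V}\cong A^{\mathcal U}$ would carry $(c_i)_{i<\omega_2}$ to distinct elements of $\mathfrak M(A^{\mathcal U})$ with this same property, against Lemma 5.1. So $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$. This proves Theorem 1 when $\mathfrak M(M)$ is infinite.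

## 8. Splitting off the finite-dimensional central blocks

From here to the end of Section 12, $\mathfrak M(M)$ is finite. We first remove the part of $M$ that every ultrapower leaves alone. Let $c_1,\dots,c_r$ be the members $c$ of $\mathfrak M(M)$ with $cM$ finite-dimensional, $K_0=\bigoplus_{i\le r}c_iM$ and $N=(1-\sum_ic_i)M$. Then $M=K_0\oplus N$, and $N\ne0$ as $M$ is infinite-dimensional. Moreover $N$ satisfies

$(*)$ there is no nonzero central projection $c$ with $cN$ finite-dimensional.

Indeed, the finite-dimensional algebra $cN=cM$ would contain a minimal central projection $c'$. Then $c'\in\mathfrak M(M)$, $c'M$ is finite-dimensional, and $c'$ is orthogonal to all $c_i$, although it must be one of them.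

*If $C\equiv N$, then $C$ satisfies $(*)$.* Take $\mathcal W$ with $C^{\mathcal W}\cong N^{\mathcal W}$. If $c\in C$ violates $(*)$, then the corresponding constant sequence is a nonzero central projection of $C^{\mathcal W}$ with corner $(cC)^{\mathcal W}=cC$ of finite dimension. Its image in $N^{\mathcal W}$ lifts by Lemma 4.1(a),(c) to central projections $c_i'$ of $N$, nonzero for $\mathcal W$-many $i$, and by Lemma 4.1(e) $c_i'N$ is finite-dimensional for $\mathcal W$-many $i$, contradicting $(*)$ for $N$. In the same way, by Lemma 4.1(a),(b), $C$ has a minimal projection if and only if $N$ does.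

*It suffices to find $A',B'\equiv N$ with $\chi(A')\le\aleph_1$, $\chi(B')\le\aleph_2$ and $A'^{\mathcal U}\not\cong B'^{\mathcal V}$ for all $\mathcal U,\mathcal V$.* Given these, put $A=K_0\oplus A'$ and $B=K_0\oplus B'$. They are models of $\mathrm T$ by Lemma 4.2, with the required density characters, and $A^{\mathcal U}=K_0\oplus A'^{\mathcal U}$, $B^{\mathcal V}=K_0\oplus B'^{\mathcal V}$. Now $(*)$ holds for $A'^{\mathcal U}$ and $B'^{\mathcal V}$, so in each algebra a central projection $(p,q)$ with finite-dimensional corner has $q=0$, and $1_{K_0}$ is the largest such projection. An isomorphism $A^{\mathcal U}\cong B^{\mathcal V}$ therefore maps $1_{K_0}$ to $1_{K_0}$ and gives $A'^{\mathcal U}\cong B'^{\mathcal V}$.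

## 9. A cofinality that no ultrapower over $\omega$ can change

What invariant survives every ultrapower? Look at the linear order $\kappa$, for $\kappa$ a regular uncountable cardinal. For every $\mathcal V\in\beta\omega\setminus\omega$ the order $\kappa^{\mathcal V}$ has cofinality $\kappa$. Indeed, any $f:\omega\to\kappa$ is bounded below $\kappa$, so the constant sequences are cofinal; and fewer than $\kappa$ functions $\omega\to\kappa$ have a common bound below $\kappa$, so no smaller set is cofinal. For $\kappa=\omega$ this breaks: the identity function lies above all constants in $\omega^{\mathcal V}$.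

So we want models that are unions of chains of length $\omega_1$ and $\omega_2$, and a relation on C*-algebras, defined without mentioning the chain, that plays the role of the order. A function $\varphi(x,g)$ will say how badly the element $g$ fails to handle the element $x$. We need two things: finitely many $x$ can be handled by one $g$, and finitely many $g$ can be defeated by one $x$.

Try it by hand in $C([0,1])$ with $g\ge0$, $\|g\|=1$, $x$ a self-adjoint contraction, and
$$\varphi(x,g)=\min_{\lambda\in[-1,1]}\|g(x-\lambda)g\|,$$
so $g$ handles $x$ if $x$ is nearly constant where $g$ is large. Given $x_1,\dots,x_n$ and $\varepsilon$, a narrow bump $g$ at a point $t$ has $\|g(x_l-x_l(t))g\|\le\varepsilon$. Given $g_1,\dots,g_m$, each set $\{g_j\ge\frac12\}$ is infinite; choose distinct points $s_1,t_1,\dots,s_m,t_m$ with $s_j,t_j\in\{g_j\ge\frac12\}$ and a real contraction $x$ with $x(s_j)=1$, $x(t_j)=-1$. Then $\|g_j(x-\lambda)g_j\|\ge\frac14\max(|1-\lambda|,|1+\lambda|)\ge\frac14$ for all $\lambda$.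

In $B(\ell^2)$ this choice of $\varphi$ fails: if $g=e$ is a minimal projection, then $exe\in\mathbb Ce$, so $\varphi(x,e)=0$ for every $x$, and $e$ cannot be defeated. There we use the size of the commutator $xg-gx$ in the representation $\pi_e$ instead, and we forbid the trivial solutions, such as scalar $g$, by asking that both $\pi_e(g)$ and $\pi_e(1-g)$ have norm $1$. (Conversely, commutators are useless for $C([0,1])$, which is commutative.) If $H_e$ is one-dimensional no such $g$ exists, and this is why finite-dimensional central blocks had to go; compare Lemma 4.3(c) and $(*)$.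

**Definition.** For $C\equiv N$ let $E(C)$, and for $e\in E(C)$ the sets $X_e(C),Y_e(C)$ and the function $\varphi_e$ on $X_e(C)\times Y_e(C)$, be as follows.

* Case (a), $N$ has no minimal projection: $E(C)=\{1\}$; $X_e(C)$ is the set of self-adjoint contractions; $Y_e(C)=\{g\ge0:\|g\|=1\}$; $\varphi_e(x,g)=\min_{\lambda\in[-1,1]}\|g(x-\lambda)g\|$.
* Case (b), $N$ has a minimal projection: $E(C)$ is the set of minimal projections of $C$; $X_e(C)=C_{\le1}$; $Y_e(C)=\{g:0\le g\le1,\ \|\pi_e(g)\|=\|\pi_e(1-g)\|=1\}$; $\varphi_e(x,g)=\|\pi_e(xg-gx)\|$.

For $C=B(\ell^2)$ and $e$ of rank one, $Y_e(C)$ consists of the $g$ with $0\le g\le1$ and $0,1\in\sigma(g)$.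

All these notions are given by closed conditions. First, $0\le g\le1$ iff $g=g^*$, $\|g\|\le1$ and $\|1-g\|\le1$. Next, $\|\pi_e(y)\|=\sup_b\|ybe\|$ by Lemma 4.3(a). A nonzero projection $e$ is minimal iff $\sup_x\min_{|\lambda|\le1}\|exe-\lambda e\|=0$, with $x$ in the unit ball. The minima over $\lambda$, here and in (a), are uniform limits of minima over finite nets, since the functions of $\lambda$ are $1$-Lipschitz; hence they are definable predicates. Consequently, if $C\prec C'$ and $C\equiv N$, then $E(C')\cap C=E(C)$, and for $e\in E(C)$ we have $X_e(C')\cap C=X_e(C)$, $Y_e(C')\cap C=Y_e(C)$, and $\varphi_e$ computed in $C'$ extends $\varphi_e$ computed in $C$. We refer to this as *transfer*.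

## 10. Handling finitely many $x$, defeating finitely many $g$

**Proposition 10.1.** Let $C\equiv N$ and $e\in E(C)$.

(P1) For finite $X_0\subset X_e(C)$ and $\varepsilon>0$ there is $g\in Y_e(C)$ with $\varphi_e(x,g)\le\varepsilon$ for all $x\in X_0$.

(P2) For finite $Y_0\subset Y_e(C)$ there is $x\in X_e(C)$ with $\varphi_e(x,g)\ge\frac18$ for all $g\in Y_0$.

*Proof.* **(P1), case (a).** A pure state will replace the point $t$, and the $g$ come from excision (after Akemann–Anderson–Pedersen). Let $\psi$ be a pure state of $C$ and $L=\{a:\psi(a^*a)=0\}$, a closed left ideal. Then $\ker\psi=L+L^*$ (Kadison). To see this, let $\pi$ be the irreducible GNS representation of $\psi$ with cyclic vector $\xi$, so $L=\{a:\pi(a)\xi=0\}$; clearly $L+L^*\subseteq\ker\psi$. If $\psi(x)=0$, then $\pi(x)\xi\perp\xi$, so by Kadison's transitivity theorem there is a self-adjoint $h\in C$ with $\pi(h)\xi=0$ and $\pi(h)\pi(x)\xi=\pi(x)\xi$. Then $x=(x-hx)+(x^*h)^*$ with $x-hx\in L$ and $x^*h\in L$.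

Let $(u_\nu)$, $0\le u_\nu\le1$, be an approximate unit of the hereditary subalgebra $L\cap L^*$, and $g_\nu=1-u_\nu$. As $u_\nu\in L$, $\psi(u_\nu)=0$ by the Cauchy–Schwarz inequality. So $0\le g_\nu\le1$ and $\psi(g_\nu)=1$, whence $\|g_\nu\|=1$ and $g_\nu\in Y_e(C)$. For $a\in L$ we have $a^*a\in L\cap L^*$, so $\|ag_\nu\|^2=\|g_\nu a^*ag_\nu\|\to0$. For $x\in X_0$ write $x-\psi(x)=a+b^*$ with $a,b\in L$. Then $\|g_\nu(x-\psi(x))g_\nu\|\le\|ag_\nu\|+\|bg_\nu\|\to0$, and $\psi(x)\in[-1,1]$. Take $g=g_\nu$ for large $\nu$.

**(P1), case (b).** Here we need an almost central $g$ that $\pi_e$ does not see as a scalar. By $(*)$ for $C$ and Lemma 4.3(c), $H_e$ is infinite-dimensional. Let $(k_\nu)$ be an approximate unit of $K_e$, $0\le k_\nu\le1$, that is quasi-central in $C$ (Arveson): $\|[x,k_\nu]\|\to0$ for all $x\in C$. As $e\in K_e$, we can choose $k=k_\nu$ with $\|[x,k]\|\le\varepsilon/2$ for $x\in X_0$ and $\|(1-k)e\|\le\frac12$. Then $\rho:=\|k\|\ge\|ke\|\ge\frac12$, and $\rho=\|\pi_e(k)\|$ by Lemma 4.3(b). Put $g=k/\rho$. Then $0\le g\le1$ and $\|\pi_e(g)\|=1$. As $\pi_e(g)$ is compact and $\dim H_e=\infty$,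 $0\in\sigma(\pi_e(g))$, so $\|\pi_e(1-g)\|=1$. Finally $\varphi_e(x,g)\le\|[x,g]\|\le\frac{\varepsilon}{2\rho}\le\varepsilon$.

**(P2), case (a).** Irreducible representations replace points, and we look for vectors instead of the $s_j,t_j$. Let $Y_0=\{g_1,\dots,g_m\}$. Let $(\pi_t,H_t)$ be representatives of all equivalence classes of irreducible representations of $C$, so that $\pi=\bigoplus_t\pi_t$ is faithful. Put $E_{j,t}=\mathbf 1_{[1/2,1]}(\pi_t(g_j))$.

For each $j$ we have $\sum_t\operatorname{rank}E_{j,t}=\infty$. Suppose not. Let $L$ be the hereditary subalgebra generated by $(g_j-\frac12)_+$, which is nonzero as $\|g_j\|=1$. Then $\pi$ embeds $L$ into $\bigoplus_tB(E_{j,t}H_t)$, so $L$ is finite-dimensional and contains a projection $q\ne0$ with $qLq=\mathbb Cq$. Since $L$ is hereditary, $qCq\subseteq L$, so $qCq=q(qCq)q\subseteq qLq=\mathbb Cq$, and $q$ is a minimal projection of $C$. But $C$ has none, as $N$ has none.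

Hence we can inductively choose unit vectors $\xi_1,\eta_1,\dots,\xi_m,\eta_m$, each in a single $H_t$, with $\xi_j,\eta_j$ in ranges of projections $E_{j,t}$, and with vectors in the same $H_t$ orthogonal: at each step either some $E_{j,t}$ has infinite rank, and its range contains a unit vector orthogonal to the finitely many earlier ones, or $E_{j,t}\ne0$ for some $t$ not used yet. Only finitely many $t$ occur. The corresponding $\pi_t$ are irreducible and pairwise inequivalent, so by Schur's lemma the commutant of their direct sum consists of one scalar for each $t$, and $(\bigoplus\pi_t(C))''=\bigoplus B(H_t)$, the sums being over these $t$. This algebra contains the self-adjoint contraction $\sum_j(|\xi_j\rangle\langle\xi_j|-|\eta_j\rangle\langle\eta_j|)$. By Kaplansky's density theorem it is approximated strongly by self-adjoint contractions of the image of $C$, and these lift to self-adjoint contractions of $C$ (lift to a self-adjoint element and truncate it by functional calculus). So there is a self-adjoint contraction $f\in C$ with $\|\pi(f)\xi_j-\xi_j\|\le\frac14$ and $\|\pi(f)\eta_j+\eta_j\|\le\frac14$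 for all $j$.

Fix $j$ and real $\lambda$. As $\pi_t(g_j)\ge\frac12$ on $E_{j,t}H_t$, there is $\xi'$ with $\pi(g_j)\xi'=\xi_j$ and $\|\xi'\|\le2$. Hence
$$4\|g_j(f-\lambda)g_j\|\ge\langle\pi(g_j(f-\lambda)g_j)\xi',\xi'\rangle=\langle(\pi(f)-\lambda)\xi_j,\xi_j\rangle\ge\tfrac34-\lambda .$$
Likewise, using $\eta_j$, $4\|g_j(f-\lambda)g_j\|\ge\frac34+\lambda$. So $\|g_j(f-\lambda)g_j\|\ge\frac3{16}\ge\frac18$, and $x=f$ works.

**(P2), case (b).** We reduce to a statement about operators. The space $H=H_e$ is infinite-dimensional, and by Lemma 4.3(b) every finite-rank contraction on $H$ is $\pi_e(x)$ for some $x\in C_{\le1}$. So, applying it to the operators $\pi_e(g)$, $g\in Y_0$, it suffices to show the following: *if $\dim H=\infty$ and $0\le g_j\le1$ in $B(H)$ with $\|g_j\|=\|1-g_j\|=1$ for $j\le m$, then there is a finite-rank contraction $f$ with $\|fg_j-g_jf\|\ge\frac18$ for all $j$.*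

The operator $f$ should send a vector at one place of the spectrum of $g_j$ to a vector at a distant place, for all $j$ at once. There is room for this only inside the infinite-dimensional spectral subspaces, so we sort the $g_j$ by their essential spectrum. Note that $0,1\in\sigma(g_j)$. Let $\sigma_{ess}(g_j)$ be the set of $\lambda\in\mathbb R$ such that $\mathbf 1_{(\lambda-\delta,\lambda+\delta)}(g_j)$ has infinite rank for every $\delta>0$. It is closed, and by compactness $\mathbf 1_F(g_j)$ has finite rank for every compact $F$ disjoint from it; so it is a nonempty subset of $[0,1]$. A point $\lambda\in\sigma(g_j)\setminus\sigma_{ess}(g_j)$ has a neighborhood whose spectral projection has finite rank, so it is isolated in $\sigma(g_j)$ and is an eigenvalue. Let $a_j=\min\sigma_{ess}(g_j)$ and $b_j=\max\sigma_{ess}(g_j)$. Say $j$ is of type 1 if $b_j-a_j\ge\frac14$, and of type 2 otherwise.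

For $j$ of type 2 let $\lambda_j=\frac{a_j+b_j}2$, so $\sigma_{ess}(g_j)\subset(\lambda_j-\frac18,\lambda_j+\frac18)$. Hence $p_j=\mathbf 1_{[0,1]\setminus(\lambda_j-1/8,\lambda_j+1/8)}(g_j)$ has finite rank. Choose $\mu_j\in\{0,1\}$ with $|\mu_j-\lambda_j|\ge\frac12$. It lies in $\sigma(g_j)\setminus\sigma_{ess}(g_j)$, so there is a unit vector $\xi_j$ with $g_j\xi_j=\mu_j\xi_j$. Let $V$ be the span of the type-2 vectors $\xi_j$. The space $V^\perp\cap\bigcap_{j\text{ type }2}\ker p_j$ has finite codimension, so it contains a subspace $V'$ with $\dim V'=\dim V$; choose a unitary $f_0:V\to V'$.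

For $j$ of type 1, with $\delta=\frac1{32}$, choose inductively unit vectors $\xi_j$ in the range of $\mathbf 1_{(a_j-\delta,a_j+\delta)}(g_j)$ and $\eta_j$ in the range of $\mathbf 1_{(b_j-\delta,b_j+\delta)}(g_j)$, orthogonal to $V+V'$ and to all other chosen type-1 vectors. This is possible as these ranges are infinite-dimensional. Let
$$f=f_0P_V+\sum_{j\text{ type }1}|\eta_j\rangle\langle\xi_j| ,$$
with $P_V$ the projection onto $V$. It maps $V\oplus\mathrm{span}\{\xi_j:j\text{ type }1\}$ isometrically onto $V'\oplus\mathrm{span}\{\eta_j:j\text{ type }1\}$ and vanishes on the orthogonal complement, so it is a finite-rank partial isometry.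

For $j$ of type 2, $\zeta=f\xi_j\in V'\subseteq\ker p_j$ is a unit vector, so $\|g_j\zeta-\lambda_j\zeta\|\le\frac18$ and $\|(fg_j-g_jf)\xi_j\|=\|\mu_j\zeta-g_j\zeta\|\ge\frac12-\frac18=\frac38$. For $j$ of type 1, $\|g_j\xi_j-a_j\xi_j\|\le\delta$, $\|g_j\eta_j-b_j\eta_j\|\le\delta$ and $f\xi_j=\eta_j$, so $\|(fg_j-g_jf)\xi_j\|\ge(b_j-a_j)-2\delta\ge\frac14-\frac1{16}=\frac3{16}$. $\square$

## 11. Lifting test elements from an ultrapower

To compute in $D^{\mathcal V}$ we must know that its test elements are sequences of test elements of $D$. The delicate point is $Y_e$, where two norms must be exactly $1$ in each coordinate.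

**Lemma 11.1.** Let $D\equiv N$ and $\mathcal V\in\beta\omega\setminus\omega$. Then $E(D^{\mathcal V})=\{[e_n]:e_n\in E(D)\}$. For $e=[e_n]$ with $e_n\in E(D)$, elements of $X_e(D^{\mathcal V})$, $Y_e(D^{\mathcal V})$ lift to sequences from $X_{e_n}(D)$, $Y_{e_n}(D)$; conversely such sequences represent elements of $X_e(D^{\mathcal V})$, $Y_e(D^{\mathcal V})$; and $\varphi_e([x_n],[g_n])=\lim_{\mathcal V}\varphi_{e_n}(x_n,g_n)$.

*Proof.* Lifts may be redefined on a set of indices not in $\mathcal V$, because the sets $E(D)$, $X_{e_n}(D)$, $Y_{e_n}(D)$ are nonempty (for $E$ by Section 8, for $Y$ by (P1)). The statement on $E$ is trivial in case (a) and is Lemma 4.1(a),(b) in case (b). A contraction $[x_n]$ lifts to the contractions $x_n/\max(1,\|x_n\|)$, and if $[x_n]$ is self-adjoint we may first replace $x_n$ by its real part. The converse statements follow from continuity of the norm and, in case (b), Lemma 4.3(a).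

The formula for $\varphi_e$ in case (b) is Lemma 4.3(a). In case (a), the functions $\lambda\mapsto\|g_n(x_n-\lambda)g_n\|$ are $1$-Lipschitz and converge pointwise along $\mathcal V$ to $\lambda\mapsto\|g(x-\lambda)g\|$, where $x=[x_n]$ and $g=[g_n]$. So they converge uniformly on $[-1,1]$ along $\mathcal V$, and their minima converge.

It remains to lift $g\in Y_e(D^{\mathcal V})$. In case (a), lift $g$ to positive $h_n$. Then $\|h_n\|\to1$ along $\mathcal V$, and $g_n=h_n/\|h_n\|$ works. In case (b), let $g=[h_n]$ with $0\le h_n\le1$ and put
$$\alpha_n=\|\pi_{e_n}(h_n)\|=\max\sigma(\pi_{e_n}(h_n)),\qquad\beta_n=1-\|\pi_{e_n}(1-h_n)\|=\min\sigma(\pi_{e_n}(h_n)).$$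
By Lemma 4.3(a), $\alpha_n\to1$ and $\beta_n\to0$ along $\mathcal V$. For $\alpha_n>\beta_n$ let $\vartheta_n(t)=\min\big(1,\max\big(0,\frac{t-\beta_n}{\alpha_n-\beta_n}\big)\big)$ and $g_n=\vartheta_n(h_n)$. As $\vartheta_n(t)\to t$ uniformly on $[0,1]$ along $\mathcal V$, $\|g_n-h_n\|\to0$. Also $0\le g_n\le1$, and since $\pi_{e_n}(g_n)=\vartheta_n(\pi_{e_n}(h_n))$ with $\vartheta_n(\alpha_n)=1$ and $\vartheta_n(\beta_n)=0$, we get $\|\pi_{e_n}(g_n)\|=\|\pi_{e_n}(1-g_n)\|=1$. So $g_n\in Y_{e_n}(D)$. $\square$

## 12. The models $B_\kappa$ and the end of the proof of Theorem 1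

Let $\kappa$ be an uncountable regular cardinal.

**Step 1: the chain.** We build the analogue of the linear order $\kappa$: a continuous elementary chain $(B_\alpha)_{\alpha<\kappa}$ of models of $\mathrm{Th}(N)$, with $B_0$ separable and $\chi(B_\alpha)\le|\alpha|+\aleph_0$, such that for each $\alpha$ and each $e\in E(B_\alpha)$ there are $g_e^\alpha\in Y_e(B_{\alpha+1})$ and $x_e^\alpha\in X_e(B_{\alpha+1})$ with
$$\varphi_e(x,g_e^\alpha)=0\quad\text{for all }x\in X_e(B_\alpha),\qquad\varphi_e(x_e^\alpha,g)\ge\tfrac18\quad\text{for all }g\in Y_e(B_\alpha).\tag{2}$$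

Start with a separable $B_0\prec N$. For the successor step, note that in case (b), by Lemma 4.3(d), $X_e$, $Y_e$ and $\varphi_e$ do not change, in $B_\alpha$ or in any elementary extension, when $e$ is replaced by $e'\in E(B_\alpha)$ with $\|e-e'\|<1$. So it suffices to treat the $e$ in a dense set $E'\subseteq E(B_\alpha)$ with $|E'|\le\chi(B_\alpha)$; in case (a), $E'=\{1\}$. By Section 9, membership in $X_e$, $Y_e$ and the requirements (2), the first one written as $\varphi_e(x,g_e)\le\varepsilon$ for all rational $\varepsilon>0$, are closed conditions in new constants $g_e,x_e$ ($e\in E'$) and parameters from $B_\alpha$. A finite set of these conditions involves finitely many $e$, and for each of them finitely many $x\in X_e(B_\alpha)$, one $\varepsilon>0$ and finitely many $g\in Y_e(B_\alpha)$; so it is satisfied in $B_\alpha$ itself by (P1) and (P2), applied to each of these $e$. By compactness over the elementary diagram of $B_\alpha$ and Löwenheim–Skolem, we get $B_{\alpha+1}\succ B_\alpha$ with $\chi(B_{\alpha+1})\le\chi(B_\alpha)+\aleph_0$. At limits, take closures of unions; these are elementary extensions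 of all earlier $B_\alpha$.

Let $B_\kappa=\bigcup_{\alpha<\kappa}B_\alpha$. The union is complete, since a Cauchy sequence in it lies in a single $B_\alpha$ by $\mathrm{cf}(\kappa)>\omega$. So $B_\alpha\prec B_\kappa\equiv N$ and $\chi(B_\kappa)\le\kappa$. By transfer, $E(B_\kappa)\cap B_\alpha=E(B_\alpha)$; for $e\in E(B_\alpha)$, $X_e(B_\kappa)\cap B_\alpha=X_e(B_\alpha)$ and $Y_e(B_\kappa)\cap B_\alpha=Y_e(B_\alpha)$; and $\varphi_e$ is computed the same way in all these models.

**Step 2: the invariant.** We now define a cofinality that does not mention the chain.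

**Definition.** For $C\equiv N$ and $e\in E(C)$ let
$$\mathfrak d_e(C)=\min\big\{|D|:D\subseteq Y_e(C),\ \forall x\in X_e(C)\ \exists g\in D\ \ \varphi_e(x,g)<\tfrac18\big\}.$$

By (P1), $D=Y_e(C)$ is as required, so $\mathfrak d_e(C)$ is defined. By (P2), no finite $D$ is as required; for instance, $\mathfrak d_1(C([0,1]))=\aleph_0$. To see this, let $g_{t,n}(s)=\max(0,1-n|s-t|)$ with $t$ rational in $[0,1]$ and $n\ge1$. These countably many functions suffice, since each continuous $x$ is within $\frac1{10}$ of $x(t)$ on the support of $g_{t,n}$ for $n$ large.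

**Proposition 12.1.** For every $\mathcal V\in\beta\omega\setminus\omega$ and every $e\in E(B_\kappa^{\mathcal V})$, $\mathfrak d_e(B_\kappa^{\mathcal V})=\kappa$.

*Proof.* By Lemma 11.1 let $e=[e_n]$ with $e_n\in E(B_\kappa)$. As $\kappa$ is regular and uncountable, there is $\beta<\kappa$ with all $e_n\in B_\beta$; so $e_n\in E(B_\alpha)$ for $\alpha\ge\beta$.

For $\mathfrak d_e\le\kappa$ we show that the chain itself provides a good $D$. For $\beta\le\alpha<\kappa$ put $g^\alpha=[g^\alpha_{e_n}]_n\in Y_e(B_\kappa^{\mathcal V})$. Let $x\in X_e(B_\kappa^{\mathcal V})$, $x=[x_n]$ with $x_n\in X_{e_n}(B_\kappa)$. All $x_n$ lie in $B_\alpha$ for some $\alpha\in[\beta,\kappa)$, so $\varphi_e(x,g^\alpha)=\lim_{\mathcal V}\varphi_{e_n}(x_n,g^\alpha_{e_n})=0$ by (2). So $\{g^\alpha:\beta\le\alpha<\kappa\}$ is as required.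

For $\mathfrak d_e\ge\kappa$ we show that any smaller $D$ is defeated. Let $D\subseteq Y_e(B_\kappa^{\mathcal V})$ with $|D|<\kappa$. Lift each $g\in D$ to $(g_n)$ with $g_n\in Y_{e_n}(B_\kappa)$. These are fewer than $\kappa$ elements in total, so there is $\alpha\in[\beta,\kappa)$ with all these $g_n$ in $B_\alpha$. Let $x=[x^\alpha_{e_n}]_n\in X_e(B_\kappa^{\mathcal V})$. By (2), $\varphi_e(x,g)=\lim_{\mathcal V}\varphi_{e_n}(x^\alpha_{e_n},g_n)\ge\frac18$ for all $g\in D$. So $D$ is not as required. $\square$

With $\kappa=\omega$ the first half would break just as for the order $\omega$: a sequence $(x_n)$ in $\bigcup_{k<\omega}B_k$ need not lie in a single $B_k$.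

**Step 3: conclusion.** Two different cardinals finish the proof. Let $A'=B_{\omega_1}$ and $B'=B_{\omega_2}$. The objects $E,X_e,Y_e,\varphi_e$ are defined from the C*-algebra alone, and the choice between (a) and (b) depends only on $N$. So an isomorphism $A'^{\mathcal U}\cong B'^{\mathcal V}$ carries some $e\in E(A'^{\mathcal U})\ne\emptyset$ to some $e'\in E(B'^{\mathcal V})$ and preserves $\mathfrak d$, giving $\omega_1=\omega_2$, a contradiction. By Section 8, $A=K_0\oplus B_{\omega_1}$ and $B=K_0\oplus B_{\omega_2}$ are as required when $\mathfrak M(M)$ is finite. Together with Section 7, this proves Theorem 1. $\blacksquare$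

## 13. Non-unital algebras, and the equivalence with CH

**Theorem 2(i), Step 1: passing to the unitization.** For unital $M$ the statement is Theorem 1. Let $M$ be non-unital, hence infinite-dimensional, $\tilde M$ its unitization, and $\tau_M:\tilde M\to\mathbb C$ the character with kernel $M$. We want to apply the unital arguments to $\tilde M$, and must be able to recover models of $\mathrm{Th}(M)$; so we keep track of the character. Consider $(\tilde M,\tau_M)$ as a metric structure in the unital C*-language expanded by the real and imaginary parts of $\tau$.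

*Claim. If $(\tilde A,\tau)\equiv(\tilde M,\tau_M)$ and $A=\ker\tau$, then $A\equiv M$, $A$ is non-unital, and for every $\mathcal U$, $\tilde A^{\mathcal U}$ is the unitization of the non-unital algebra $A^{\mathcal U}$.* First, $\ker(\tau^{\mathcal W})=(\ker\tau)^{\mathcal W}$: replace $x_i$ by $x_i-\tau(x_i)1$. So the Keisler–Shelah theorem in the expanded language gives $A^{\mathcal W}\cong M^{\mathcal W}$ for some $\mathcal W$, whence $A\equiv M$. By (1), ultrapowers of non-unital algebras are non-unital. Thus $A^{\mathcal W}\cong M^{\mathcal W}$ is non-unital, so $A$ is non-unital (an ultrapower of a unital algebra is unital), and so is $A^{\mathcal U}$. Finally $\tilde A^{\mathcal U}=\ker(\tau^{\mathcal U})+\mathbb C1=A^{\mathcal U}+\mathbb C1$, which is the unitization of $A^{\mathcal U}$.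

So if $(\tilde A,\tau)$ and $(\tilde B,\tau')$ are both $\equiv(\tilde M,\tau_M)$, and $A,B$ are the kernels, then $A^{\mathcal U}\cong B^{\mathcal V}$ implies $\tilde A^{\mathcal U}\cong\tilde B^{\mathcal V}$ as C*-algebras. It therefore suffices to carry out the proof of Theorem 1 for $\tilde M$ so that the two models carry characters that make them elementarily equivalent to $(\tilde M,\tau_M)$ in the expanded language. Passing to kernels does not increase the density character.

**Step 2: characters when $\mathfrak M(\tilde M)$ is infinite.** We push the character into the summand $R$ of Section 7. The members of $\mathfrak M(\tilde M)$ are orthogonal, so at most one of them has $\tau_M(c)\ne0$; choose all $c_n$ with $\tau_M(c_n)=0$. The separable model is a separable elementary submodel of $(\tilde M,\tau_M)$. In Section 7, Step 2, $\tau_M^{\mathcal W}$ vanishes on all $c^{(j)}\tilde M^{\mathcal W}$, so it restricts to a character of $R_k$. The proof of Lemma 4.2 works when the first summands carry characters, extended by $0$ on the second summands, and $\equiv$ for first summands refers to the expanded language.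 So $R_k\oplus\mathcal Q^k$, then $R\oplus\prod_{k\to\mathcal W}\mathcal Q^k$, then $R\oplus C(A(\omega_2),\mathcal Q)$, and finally $R'\oplus C(A(\omega_2),\mathcal Q)$, with $R'\prec R$ separable in the expanded language, are all $\equiv(\tilde M,\tau_M)$. Lemma 5.1 and Section 7, Step 3, concern only the C*-algebras and apply unchanged.

**Step 3: characters when $\mathfrak M(\tilde M)$ is finite.** We show that the character lives on $N$, and then build the chain with it. Write $\tilde M=K_0\oplus N$ as in Section 8. Suppose $\tau_M(1_{K_0})=1$. Then $\tau_M(c_i)=1$ for some $i$. The algebra $c_i\tilde M$ is finite-dimensional with trivial center, so it is a full matrix algebra; as it has a nonzero character, $c_i\tilde M=\mathbb Cc_i$. Hence $c_ix=\tau_M(x)c_i$ for all $x$ (apply $\tau_M$ to find the scalar), and $M=\ker\tau_M=(1-c_i)\tilde M$ is unital, a contradiction. So $\tau_M$ vanishes on $K_0$ and is a character of $N$.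

Build the chain $(B_\alpha)$ of Section 12 as an elementary chain of models of $\mathrm{Th}(N,\tau_M|_N)$ in the expanded language. The conditions in the successor step do not mention $\tau$ and are finitely satisfiable in $B_\alpha$ by Proposition 10.1 exactly as before; nothing else changes. By the version of Lemma 4.2 with characters (now on the summand $B_\kappa$), $K_0\oplus B_\kappa$ with the character of $B_\kappa$ extended by $0$ is $\equiv(\tilde M,\tau_M)$. Section 8 and Proposition 12.1 show that $K_0\oplus B_{\omega_1}$ and $K_0\oplus B_{\omega_2}$ have no isomorphic ultrapowers. This proves (i).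

**Theorem 2(ii).** If CH fails, (i) gives $A,B\models\mathrm T$ with density character at most $\aleph_2\le\mathfrak c$ and no isomorphic ultrapowers.

Let CH hold, let $A,B\models\mathrm T$ have density character at most $\mathfrak c=\aleph_1$, and let $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$ be arbitrary. We show $A^{\mathcal U}\cong B^{\mathcal V}$. Both algebras are models of $\mathrm T$, so $A^{\mathcal U}\equiv B^{\mathcal V}$; both are countably saturated; and both have cardinality at most $(\mathfrak c^{\aleph_0})^{\aleph_0}=\mathfrak c=\aleph_1$. Enumerate both in type $\omega_1$, possibly with repetitions. By recursion of length $\omega_1$, build an increasing chain of elementary bijections $p_\alpha:S_\alpha\to T_\alpha$ between countable sets $S_\alpha\subseteq A^{\mathcal U}$, $T_\alpha\subseteq B^{\mathcal V}$, that is, bijections that preserve the values of all formulas, starting with the empty map (elementary because $A^{\mathcal U}\equiv B^{\mathcal V}$) and taking unions at limits. Given $p_\alpha$ and the next element $a$ of $A^{\mathcal U}$, transport the conditions satisfied by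 $a$ over $S_\alpha$ to conditions over $T_\alpha$. Since $p_\alpha$ is elementary, their finite parts are approximately satisfied in $B^{\mathcal V}$, so by countable saturation some $b$ satisfies all of them, and $p_\alpha\cup\{(a,b)\}$ is elementary. In the same way extend the range by the next element of $B^{\mathcal V}$. The union of the chain is an elementary bijection of $A^{\mathcal U}$ onto $B^{\mathcal V}$, which is in particular a *-isomorphism. $\blacksquare$
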